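# Boundary data and leafwise complex structures on three-dimensional Reeb components

## 1. Reeb components, leafwise complex structures, boundary holonomy and multiplier

Throughout, smooth means $C^\infty$, and on a manifold with boundary it means smooth up to the boundary.

**Definition (Reeb component).** A $3$-dimensional Reeb component is the compact manifold $R=D^2\times S^1=(D^2\times\mathbb R)/\mathbb Z$ with a smooth codimension-one foliation whose leaves are the boundary torus $\partial R$ and the images of graphs of smooth functions $f:\mathrm{int}\,D^2\to\mathbb R$ with $\lim_{z\to\partial D^2}f(z)=+\infty$. We write $\tilde R=D^2\times\mathbb R$ and $\tau(w,t)=(w,t+1)$ for the deck generator.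

**Example 1.** Put $r=|w|^2$ and fix $\kappa>0$. The graphs of $f_c(w)=c-\kappa\log(1-r)$, $c\in\mathbb R$, fill $\mathrm{int}\,D^2\times\mathbb R$, and their tangent planes are the kernel of $\omega=(1-r)\,dt-\kappa\,dr$. This form is smooth, $\omega\wedge d\omega=0$, and it vanishes nowhere: for $r<1$ the $dt$-coefficient is nonzero, and at $r=1$ we have $\omega=-\kappa\,dr$, whose kernel is tangent to the boundary. It is invariant under $\tau$, so we get a Reeb component. In the same way the graphs of $f_c(w)=c+\frac1{1-r}$, with the form $(1-r)^2dt-dr$, give a Reeb component.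

**Definition (leafwise complex structure, isomorphism).** A leafwise complex structure on $R$ is a complex structure on each leaf (of complex dimension $1$), varying smoothly in the transverse direction: a smooth section $J$, up to the boundary, of $\mathrm{End}(T\mathcal F)$ with $J^2=-1$. An isomorphism is a $C^\infty$ diffeomorphism, including at the boundary, that maps leaves to leaves and is holomorphic on each leaf. A topological isomorphism is a homeomorphism that maps leaves biholomorphically onto leaves.

**Example 2 (linear model).** Put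
$$W=(\mathbb C\times[0,\infty))\setminus\{(0,0)\},$$
foliated by the level sets of $x$; the leaves are $\mathbb C\times\{x\}$ for $x>0$ and $\mathbb C^*\times\{0\}$. Let $J_0$ be the standard complex structure on each of them. Fix $\mu>1$ and $\lambda=e^{\Lambda}$ with $\mathrm{Re}\,\Lambda>0$, and let $T(z,x)=(\lambda z,\mu x)$. Then $W/T$ is a Reeb component. To see this, put $T_t(z,x)=(e^{t\Lambda}z,\mu^tx)$, $N=|z|^2+x^2$, and let $D=\{N=1\}\cap W$ be the closed half sphere, a closed disc. For $v=(z,x)\in W$ the function
$$t\mapsto N(T_t^{-1}v)=e^{-2t\,\mathrm{Re}\,\Lambda}|z|^2+\mu^{-2t}x^2$$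
decreases from $\infty$ to $0$ with negative derivative, so it takes the value $1$ exactly once, at a time that depends smoothly on $v$. Hence $(w,t)\mapsto T_t(w)$ is a diffeomorphism $D\times\mathbb R\to W$ carrying $(w,t)\mapsto(w,t+1)$ to $T$. Writing $x_w$ for the $x$-coordinate of $w\in D$, the leaf $\{x=c\}$ becomes the graph of $f_c(w)=\log(c/x_w)/\log\mu$, which tends to $+\infty$ at $\partial D$.

**Example 3.** On $W/T$ the map $(z,x)\mapsto(az,\kappa x)$, with $a\in\mathbb C^*$ and $\kappa>0$, induces an isomorphism of $W/T$ with itself. The map $(z,x)\mapsto(z,k(x))$ with $k(x)=x\exp\big(\epsilon\sin(2\pi\log x/\log\mu)\big)$, $k(0)=0$ and $0<\epsilon<\log\mu/2\pi$ induces a topological isomorphism: $d\log k/d\log x>0$, so $k$ is a homeomorphism, and $k(\mu x)=\mu k(x)$. It is a diffeomorphism of the interior, but it is not smooth at $x=0$, since $k(x)/x$ has no limit.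

Recall holonomy: given a path in a leaf from $p$ to $q$ and transversals at $p$ and $q$, following the nearby leaves along the path defines a germ of diffeomorphism between the transversals.

**Definition (meridian, boundary holonomy).** The meridian of $R$ is the class $m\in H_1(\partial R;\mathbb Z)$ generating the kernel of $H_1(\partial R)\to H_1(R)\cong\mathbb Z$; its holonomy is trivial. Let $\ell$ be a class whose image generates $H_1(R)$, oriented so that the holonomy germ $h_R$ of the boundary leaf along $\ell$ is expanding. Here $h_R$ is a germ at $0$ of a diffeomorphism of $[0,\infty)$ fixing $0$, and expanding means $h_R(x)>x$ for small $x>0$. It depends only on the image of $\ell$ in $H_1(R)$ and is well defined up to smooth conjugacy. It is called the boundary holonomy. An expanding germ $h$ has $h'(0)\ge1$.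

**Example 4.** In Example 1, use $u=1-r$ as transverse coordinate and go down from $t=0$ to $t=-1$. For the first foliation a leaf is $t=c-\kappa\log u$, so $u=e^{c/\kappa}$ at $t=0$ becomes $e^{(c+1)/\kappa}$, and $h_R(u)=e^{1/\kappa}u$. For the second, $t=c+1/u$, and $u=-1/c$ becomes $-1/(c+1)$, so $h_R(u)=u/(1-u)$, with $h_R'(0)=1$.

In Example 4 the expanding direction was downward. The next lemma shows that this is general, and it provides a transverse coordinate that we use again in Section 7.

**Lemma 1 (leaf label).** Let $R$ be a Reeb component.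

1. There is a smooth submersion $c:\mathrm{int}\,\tilde R\to\mathbb R$ whose level sets are the interior leaves of $\tilde R$, and $c\circ\tau=c+1$.
2. Let $\rho:[0,1]\to\tilde R$ be a smooth arc transverse to the foliation with $\rho(0)\in\partial\tilde R$ and $\rho(s)$ interior for $s>0$. Then $c\circ\rho$ is an increasing diffeomorphism from $(0,1)$ onto an interval $(-\infty,c_1)$. The function $x_0=(c\circ\rho)^{-1}\circ c$ on $\{c<c_1\}$, $x_0=0$ on $\partial\tilde R$, is a smooth submersion on the open set $\{c<c_1\}\cup\partial\tilde R$.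
3. Near $\partial\tilde R$ we have $x_0\circ\tau=\varphi_0\circ x_0$ with an expanding germ $\varphi_0$. It is the holonomy along the projection of a path in $\partial\tilde R$ from $v$ to $\tau^{-1}v$, so $\varphi_0$ represents $h_R$.

**Proof.** (1) Every interior point of $\tilde R$ lies on exactly one leaf, the graph of some $f$; put $c=f(0)$ there. Graphs are transverse to $\{0\}\times\mathbb R$ and meet it once, so $c$ is a smooth submersion by leaf holonomy to this transversal. Clearly $c\circ\tau=c+1$. Let $f_c$ be the function with $f_c(0)=c$. Distinct graphs are disjoint, so $f_c$ increases pointwise with $c$, and $f_{c+1}=f_c+1$.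

(2) By transversality $c\circ\rho$ has nonzero derivative on $(0,1]$, so it is strictly monotone. We show that it tends to $-\infty$ at $0$. Write $\rho(s)=(w,t)$; here $t$ is bounded. If $c\ge n\in\mathbb Z$, then $t\ge f_n(w)=f_0(w)+n\ge\min f_0+n$, so $c$ is bounded above. If $c\ge-n$ along a sequence $s_j\to0$, then $t\ge f_0(w_j)-n\to\infty$ because $w_j\to\partial D^2$, a contradiction. So $c\circ\rho$ is an increasing diffeomorphism onto $(-\infty,c_1)$ with $c_1=c(\rho(1))$.

In the interior, $x_0$ is a smooth submersion by (1). Near $v\in\partial\tilde R$, transport along a path in the leaf $\partial\tilde R$ from $\rho(0)$ to $v$ gives a smooth submersion, constant on plaques, that labels each plaque by the parameter $s$ of the point $\rho(s)$ on the same leaf. A point with label $s>0$ has the same value of $c$ as $\rho(s)$, so the label equals $x_0$. Thus a neighborhood of $v$ lies in $\{c<c_1\}\cup\partial\tilde R$, and $x_0$ is a smooth submersion there.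

(3) On $\{c<c_1-1\}$ we have $x_0\circ\tau=\varphi_0\circ x_0$ with $\varphi_0(s)=(c\circ\rho)^{-1}(c(\rho(s))+1)>s$. Near $0$, $\varphi_0=x_0\circ\tau\circ\rho$ is smooth, and so is $\varphi_0^{-1}=x_0\circ\tau^{-1}\circ\rho$. So $\varphi_0$ is an expanding germ of diffeomorphism. Transport from the transversal $\rho$ at $v=\rho(0)$ along a path in $\partial\tilde R$ to the transversal $\tau^{-1}\rho$ at $\tau^{-1}v$ keeps $x_0$. It sends $\rho(s)$ to the point $\tau^{-1}\rho(s')$ with $x_0(\tau^{-1}\rho(s'))=s$, i.e. $s'=\varphi_0(s)$. In $R$ the two transversals coincide, so $\varphi_0$ is the holonomy. The reversed path has holonomy $\varphi_0^{-1}$, which is not expanding. So the image of $\ell$ in $H_1(R)$ is that of the path from $v$ to $\tau^{-1}v$. $\square$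

**Definition (same boundary data).** Let $R_1,R_2$ be Reeb components with leafwise complex structures. They have the same boundary holonomy and compatibly biholomorphic boundary leaves if

* (i) there is a biholomorphism $F:\partial R_1\to\partial R_2$ such that $F_*$ maps the meridian of $R_1$ to the meridian of $R_2$ and the oriented class $\ell_1$ to a class with the same image as $\ell_2$ in $H_1(R_2)$;
* (ii) $h_{R_2}=k\circ h_{R_1}\circ k^{-1}$ for some germ $k$ at $0$ of a smooth diffeomorphism of $[0,\infty)$ fixing $0$.

Condition (i) can be expressed by one complex number. The torus $\partial R$ is $\mathbb C/(\mathbb Z\omega_m+\mathbb Z\omega_\tau)$, where $\omega_m$ belongs to the meridian and $\omega_\tau$ to $\tau$. Its cover $\partial\tilde R=\mathbb C/\mathbb Z\omega_m$ is identified with $\mathbb C^*$ by $\exp(\pm2\pi i\zeta/\omega_m)$. Then $\tau$ acts as multiplication by some $\lambda$, and $|\lambda|\ne1$ because $\omega_\tau/\omega_m$ is not real. Choose the sign so that $|\lambda|>1$. Automorphisms of $\mathbb C^*$ have the form $cz$ or $c/z$; conjugation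 by the first keeps $\lambda$ and by the second inverts it. So $\lambda=\lambda(R)$, the multiplier of $R$, is well defined. In Example 2 the boundary leaf is $\mathbb C^*/\lambda^{\mathbb Z}$, with meridian $\partial D=\{|z|=1\}$, and the multiplier is $\lambda$.

**Lemma 2.** Condition (i) holds if and only if $\lambda(R_1)=\lambda(R_2)$.

**Proof.** Let $F$ be as in (i). It respects meridians, so it lifts to a biholomorphism $\partial\tilde R_1\to\partial\tilde R_2$, that is, to $z\mapsto cz$ or $c/z$ on $\mathbb C^*$. By Lemma 1(3), $\ell_1$ and $\ell_2$ correspond to the same one of $\tau^{\pm1}$. So the lift conjugates multiplication by $\lambda_1$ to multiplication by $\lambda_2$. As $|\lambda_1|,|\lambda_2|>1$, the lift is $cz$, and $\lambda_1=\lambda_2$. Conversely, if $\lambda_1=\lambda_2$, the identity of $\mathbb C^*$ descends to an $F$ as in (i). $\square$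

## 2. Boundary data against isomorphism classes: Theorems 3 and 4

Now we can ask: suppose two Reeb components carry the same marked elliptic curve on the boundary, and the leaves spiral toward it with the same holonomy. Is there room for them to differ? Precisely, the problem, taken from Tomohiro Horiuchi and Yoshihiko Mitsumatsu, "Reeb components with complex leaves and their symmetries I : The automorphism groups and Schröder's equation on the half line", arXiv:1605.08977 (2016), is this: with complex leaf dimension one, if $R_1,R_2$ satisfy (i) and (ii), are they isomorphic as leafwise complex foliations? No tameness or other special condition near the boundary is assumed. The compatibility in (i) and (ii) is the reading of "same boundary holonomy and biholomorphic boundary leaves" that we use.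

The answer is no, for every choice of boundary data.

**Theorem 3.** For every expanding germ $h$ and every $\lambda$ with $|\lambda|>1$ there is an uncountable family of pairwise non-isomorphic Reeb components with leafwise complex structures, all with boundary holonomy $h$ and multiplier $\lambda$. Any two of them satisfy (i) and (ii).

**Theorem 4.** (a) If $R_1,R_2$ satisfy (i), (ii) and $h_{R_1}'(0)>1$, then they are topologically isomorphic, by a homeomorphism that is a $C^\infty$ diffeomorphism between the interiors. (b) For every expanding $h$ with $h'(0)=1$ and every $\lambda$ with $|\lambda|>1$ there are $R_1,R_2$ with these data, hence satisfying (i), (ii), that are not even topologically isomorphic.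

So uniqueness up to leafwise biholomorphic homeomorphism holds, for given boundary data, exactly when $h_R'(0)>1$. Theorem 3 for $h'(0)=1$ and Theorem 4(b) are proved in Section 5, Theorem 3 for $h'(0)>1$ in Section 6, and Theorem 4(a) in Section 7.

One outside result is used throughout. Sternberg's theorem (Duke Math. J. 24 (1957)) says that a $C^\infty$ germ of diffeomorphism of $(\mathbb R,0)$ with derivative $\nu>0$, $\nu\ne1$, is $C^\infty$-conjugate to $x\mapsto\nu x$. Composing with $-1$ if necessary, the conjugacy preserves orientation. So, after a smooth extension across $0$, the theorem applies to germs on the half line. We combine it with an elementary remark.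

**Lemma 5.** Let $\psi$ be smooth on $[0,\delta)$ with $\psi(0)=0$, and suppose that $\psi$ commutes near $0$ with $x\mapsto\nu x$, where $0<\nu\ne1$. Then $\psi$ is linear near $0$.

**Proof.** Differentiating $\psi(\nu x)=\nu\psi(x)$ gives $\psi'(\nu x)=\psi'(x)$ near $0$. Iterating with $\nu$ if $\nu<1$, or with $\nu^{-1}$ if $\nu>1$, gives $\psi'(x)=\psi'(0)$ near $0$. $\square$

## 3. Twisting a model by hand: a convergent product and a divergent one

The simplest way to look for a second component with the same boundary data is to let the rotation factor depend on the leaf.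

Start with linear holonomy. Let $\beta:[0,\infty)\to\mathbb R$ be smooth with $\beta(0)=0$, and compare
$$T(z,x)=(\lambda z,\mu x),\qquad T_\beta(z,x)=(\lambda e^{\beta(x)}z,\mu x).$$
On the boundary leaf both are multiplication by $\lambda$. Look for a conjugacy $\Psi(z,x)=(a(x)z,x)$. The condition $\Psi T=T_\beta\Psi$ reads $a(\mu x)=e^{\beta(x)}a(x)$, and telescoping toward $x=0$ suggests
$$a(x)=\exp\sum_{i\ge1}\beta(\mu^{-i}x).$$
The sum converges locally uniformly, since $\beta(\mu^{-i}x)=O(\mu^{-i})$. The same holds for the sums $\sum\mu^{-ij}\beta^{(j)}(\mu^{-i}x)$ of its derivatives. So $a$ is smooth on $[0,\infty)$, $a(0)=1$, and the twist has produced nothing new: $W/T_\beta\cong W/T$.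

Now take a holonomy with $h'(0)=1$: the germ $\varphi(x)=x/(1-x)$ of Example 4, for which $\varphi^{-i}(x)=x/(1+ix)$. Twist by $e^{sx}$ near $x=0$. The equation is $a(\varphi(x))=e^{sx}a(x)$, and the same telescoping asks for
$$\sum_{i\ge1}s\,\varphi^{-i}(x)=\sum_{i\ge1}\frac{sx}{1+ix},$$
which diverges for $s\ne0$. The attempt stops at this sum. By itself this only shows that one formula fails. But interior leaves are copies of $\mathbb C$, whose automorphisms are affine, so every isomorphism must satisfy an equation of this shape, and in Section 5 the divergence becomes a proof.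

So twisting should settle the case $h'(0)=1$, and something else is needed when $h'(0)>1$. First we must make sure that twisted models are Reeb components.

## 4. The twisted models $W/T_{(s)}$

An expanding germ $h$, defined with $h'>0$ on $[0,\delta]$ and $h(x)>x$ on $(0,\delta]$, extends after shrinking its domain to a diffeomorphism $\varphi$ of $[0,\infty)$ with $\varphi(x)>x$ for $x>0$. Take a smooth nondecreasing $\chi$ with $\chi=0$ on $[0,\delta/3]$ and $\chi=1$ on $[2\delta/3,\infty)$, a constant $C>0$ with $C\ge\sup_{[0,\delta]}(h(x)-x)$, and $\varphi=(1-\chi)h+\chi\cdot(x+C)$. The derivative $(1-\chi)h'+\chi+\chi'\cdot(x+C-h)$ is positive, and $\varphi(x)$ is a convex combination of numbers larger than $x$.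

Fix $\lambda=e^\Lambda$ with $\mathrm{Re}\,\Lambda>0$, and a smooth $b:[0,\infty)\to\mathbb R$ with compact support and $b(x)=x$ near $0$. Put
$$T_{(s)}(z,x)=(\lambda e^{s\,b(x)}z,\ \varphi(x)).$$

**Lemma 6.** There is $\varepsilon_0>0$ such that for $|s|\le\varepsilon_0$ the quotient $H_s=W/T_{(s)}$, with the induced foliation and $J_0$, is a Reeb component with boundary holonomy germ $\varphi$ and multiplier $\lambda$.

**Proof.** In Example 2 we had a flow through $T$. Here we build an isotopy $T_t$ with $T_0=\mathrm{id}$, $T_{t+1}=T\circ T_t$ (where $T=T_{(s)}$) that pushes points away from the origin.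

**Step 1: a vector field slower than $\varphi$.** The purpose is a flow that starts an isotopy and does not overtake $\varphi$. Let
$$\mathfrak m(x)=\min\{\varphi(y)-y:\ \varphi^{-1}(x)\le y\le x\},$$
which is continuous and positive on $(0,\infty)$. We want a bounded smooth $\xi$ on $[0,\infty)$, flat at $0$, with $0<\xi<\mathfrak m$ on $(0,\infty)$. Let $(\chi_n)_{n\in\mathbb Z}$ be a smooth partition of unity on $(0,\infty)$ with $\mathrm{supp}\,\chi_n\subset[2^{-n-1},2^{-n+1}]$, and put $\xi=\sum\varepsilon_n\chi_n$ with $0<\varepsilon_n<\min_{\mathrm{supp}\,\chi_n}\mathfrak m$, $\varepsilon_n\le1$ and $\varepsilon_n\|\chi_n\|_{C^{|n|}}\le2^{-|n|}$. At each $x$, $\xi(x)$ is a convex combination of positive numbers smaller than $\mathfrak m(x)$. As $x\to0$ only large $n$ occur, so each derivative is bounded by a tail of $\sum2^{-n}$ and tends to $0$.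

Let $\psi_t$ be the flow of $\xi$; it is complete. Then $\psi_1(y)<\varphi(y)$ for $y>0$. Suppose instead that $\psi_{t_*}(y)=\varphi(y)$ for a first time $t_*\le1$. For $t\le t_*$ the point $x=\psi_t(y)$ satisfies $y\le x\le\varphi(y)$, so $y\in[\varphi^{-1}(x),x]$ and $\xi(x)<\mathfrak m(x)\le\varphi(y)-y$. Hence the displacement up to time $t_*$ is less than $t_*(\varphi(y)-y)\le\varphi(y)-y$, a contradiction.

**Step 2: the isotopy.** The purpose is to interpolate between $\mathrm{id}$ and $T$ so that the pieces fit smoothly at integer times. Let $\sigma$ be smooth and nondecreasing, $\sigma=0$ for $t\le\frac13$, $\sigma=1$ for $t\ge\frac23$. For $t\in[0,1]$ put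
$$\varphi_t=(1-\sigma(t))\,\psi_t+\sigma(t)\,\varphi\circ\psi_{t-1},\qquad B_t=\sigma(t)\;b\circ\varphi^{-1}\circ\varphi_t,$$
and extend to $t\in\mathbb R$ by $\varphi_{t+1}=\varphi\circ\varphi_t$, $B_{t+1}=B_t+b\circ\varphi_t$. This is consistent: $\varphi_0=\mathrm{id}$, $\varphi_1=\varphi$, $B_0=0$, $B_1=b$. For small $t\ge0$, $\varphi_t=\psi_t$ and $B_t=0$. For small $t<0$, $\varphi_t=\varphi^{-1}\circ\varphi_{t+1}=\psi_t$ and $B_t=B_{t+1}-b\circ\varphi_t=b\circ\varphi^{-1}\circ\varphi_{t+1}-b\circ\varphi_t=0$. So everything is smooth in $(t,x)$ near $t=0$, hence near every integer.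

Each $\varphi_t$ is a diffeomorphism of $[0,\infty)$: for $t\in[0,1]$ it is a convex combination of increasing diffeomorphisms, and the other times follow by composition. For $x>0$ we have $\partial_t\varphi_t(x)>0$, because on $[0,1]$, with $y=\psi_{t-1}(x)$, it equals
$$(1-\sigma)\,\xi(\psi_t(x))+\sigma\,\varphi'(y)\,\xi(y)+\sigma'\cdot(\varphi(y)-\psi_1(y)),$$
where the first two terms have positive sum and the third is $\ge0$ by Step 1; for other $t$ apply $\varphi^{\pm1}$ repeatedly. Now put
$$T_t(z,x)=(e^{t\Lambda+sB_t(x)}z,\ \varphi_t(x)).$$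
Then $T_0=\mathrm{id}$, $T_1=T$ and $T_{t+1}=T\circ T_t$, since $\lambda e^{s\,b(\varphi_t(x))}e^{t\Lambda+sB_t(x)}=e^{(t+1)\Lambda+sB_{t+1}(x)}$.

**Step 3: product structure.** The purpose is a diffeomorphism $W\cong D\times\mathbb R$ under which $T$ is the shift. Let $N=|z|^2+x^2$ and $D=\{N=1\}\cap W$ as in Example 2. Let $v=(z,x)\in W$ and $t\in[0,1]$. Since $B_t(\varphi_t^{-1}(x))=\sigma(t)\,b(\varphi^{-1}(x))$,
$$T_t^{-1}v=\big(e^{-t\Lambda-s\sigma(t)b(\varphi^{-1}(x))}z,\ \varphi_t^{-1}(x)\big).$$
Choose $\varepsilon_0>0$ such that $|s|\le\varepsilon_0$ implies $|s|\sup\sigma'\sup|b|<\mathrm{Re}\,\Lambda$ and $|s|\sup|b|\le\frac12\mathrm{Re}\,\Lambda$. Then the modulus of the first coordinate has negative $t$-derivative if $z\ne0$, and the second coordinate has negative $t$-derivative if $x>0$. Hence $\frac{d}{dt}N(T_t^{-1}v)<0$ for $t\in[0,1]$, and for all $t$ because $T_{t+n}^{-1}=T_t^{-1}T^{-n}$.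

As $n\to\infty$, $T^{-n}v\to0$: the $x$-coordinate $\varphi^{-n}(x)$ decreases to the only fixed point $0$, and each application of $T^{-1}$ multiplies $|z|$ by at most $e^{-\frac12\mathrm{Re}\,\Lambda}$. Also $T^nv\to\infty$: if $x>0$ then $\varphi^n(x)\to\infty$, and if $x=0$ then $|z|$ grows like $|\lambda|^n$. By monotonicity $N(T_t^{-1}v)\to0$ as $t\to+\infty$ and $\to\infty$ as $t\to-\infty$. So there is exactly one $t(v)$ with $T_{t(v)}^{-1}v\in D$. It is smooth in $v$ by the implicit function theorem. At $x=0$ apply that theorem to a smooth extension of $(t,v)\mapsto N(T_t^{-1}v)$ across $x=0$; the restriction to $x\ge0$ of the local solution is $t(v)$ by uniqueness. Therefore $\Phi:D\times\mathbb R\to W$, $\Phi(w,t)=T_t(w)$, is a diffeomorphism with inverse $v\mapsto(T_{t(v)}^{-1}v,t(v))$, and $\Phi(w,t+1)=T\Phi(w,t)$. Thus $W/T\cong D^2\times S^1$.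

**Step 4: leaves and boundary data.** The purpose is to check the definition. Let $x_w$ be the $x$-coordinate of $w\in D$. For $c>0$ the leaf $\{x=c\}$ corresponds to $\varphi_t(x_w)=c$. For interior $w$ the left side increases strictly from $0$ to $\infty$ with nonzero $t$-derivative, so there is exactly one solution $t=f_c(w)$, smooth in $w$. If $x_w\to0$ then $f_c(w)\to+\infty$, because for given $n$ we have $\varphi_n(x_w)=\varphi^n(x_w)<c$ once $x_w$ is small. The boundary leaf is $\mathbb C^*/\lambda^{\mathbb Z}$ (recall $b(0)=0$), with meridian $\partial D=\{|z|=1\}$, so the multiplier is $\lambda$. Along the projection of a path in $\partial W$ from $v$ to $T^{-1}v$, $x$ is constant on leaves, and re-identification by $T$ gives the holonomy $x\mapsto\varphi(x)$. $\square$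

By Step 3, $W$ is simply connected, so it is the universal cover of $H_s$.

**Lemma 7.** Let $\Psi:W/T_{(s)}\to W/T_{(s')}$ be a topological isomorphism, for $J_0$ or for any other leafwise complex structures on these two foliated manifolds. Then it lifts to a homeomorphism $\Psi=(\Psi_1,k):W\to W$, where $k=k(x)$ is an increasing homeomorphism of $[0,\infty)$, and
$$\Psi T_{(s)}=T_{(s')}\Psi,\qquad k\varphi=\varphi k.\tag{1}$$
If $\Psi$ is smooth with smooth inverse, then $k$ is a smooth diffeomorphism of $[0,\infty)$.

**Proof.** The lift maps leaves of $W$, the level sets of $x$, onto leaves. So $x\circ\Psi=k(x)$ with a bijection $k$ of $[0,\infty)$, and $k(0)=0$ because boundary goes to boundary. Since $k(x)$ is the $x$-coordinate of $\Psi(1,x)$, $k$ is continuous, and smooth if $\Psi$ is. The same holds for $k^{-1}$ and $\Psi^{-1}$. A lift conjugates a deck generator to a deck generator: $\Psi T_{(s)}=T_{(s')}^{\pm1}\Psi$, so $k\varphi=\varphi^{\pm1}k$. As $\varphi(x)>x$ and $k$ is increasing, $k\varphi(x)>k(x)$ for $x>0$, so the sign is $+$. $\square$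

## 5. Holonomy tangent to the identity: a divergent orbit sum

Let $h'(0)=1$, let $\varphi$ extend $h$ as in Section 4, and consider the components $H_s$, $0\le s\le\varepsilon_0$. By Lemma 6 all have data $(h,\lambda)$, so any two satisfy (i) and (ii).

**Lemma 8.** If $\varphi'(0)=1$, then $\sum_{i\ge1}\varphi^{-i}(x)=\infty$ for every $x>0$.

**Proof.** For small $y>0$ we have $\varphi^{-1}(y)\ge y-Cy^2$ with some $C>0$. Hence $1/\varphi^{-1}(y)\le\frac1y\cdot\frac1{1-Cy}\le\frac1y+2C$ when $Cy\le\frac12$. The numbers $y_i=\varphi^{-i}(x)$ tend to $0$, so eventually $1/y_{i+1}\le1/y_i+2C$. Thus $1/y_i=O(i)$, and the sum diverges like the harmonic series. $\square$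

**Step 1: every isomorphism satisfies a cohomological equation.** The purpose is to show that the equation tried in Section 3 is forced. Let $\Psi:H_s\to H_{s'}$ be a topological isomorphism, lifted as in Lemma 7. For $x>0$, $\Psi_1(\cdot,x)$ is a biholomorphic map of $\mathbb C$ onto $\mathbb C$, so $\Psi_1(z,x)=a(x)z+c(x)$. Since
$$a(x)=\Psi_1(2,x)-\Psi_1(1,x),\qquad c(x)=\Psi_1(1,x)-a(x),$$
and $(1,0),(2,0)\in W$, the functions $a,c$ extend continuously to $x=0$, and $\Psi_1(z,0)=a(0)z+c(0)$. This is an automorphism of $\mathbb C^*$, so $c(0)=0$ and $a(0)\ne0$. Thus $\log|a|$ is continuous on $[0,\infty)$. Comparing the $z$-coefficients in (1) gives $a(\varphi(x))\,\lambda e^{s\,b(x)}=\lambda e^{s'b(k(x))}a(x)$, i.e.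
$$\log|a(\varphi(x))|-\log|a(x)|=s'\,b(k(x))-s\,b(x).$$
Sum this over $y_i=\varphi^{-i}(x)$, $1\le i\le n$, for a fixed $x>0$:
$$\log|a(x)|-\log|a(y_n)|=\sum_{i=1}^n\big(s'\,b(k(y_i))-s\,b(y_i)\big).\tag{2}$$
The left side converges, to $\log|a(x)|-\log|a(0)|$, as $n\to\infty$.

**Step 2: proof of Theorem 4(b).** The purpose is to contradict (2) with only topological information about $k$. Take $s=0<s'\le\varepsilon_0$. By (1), $k(y_i)=\varphi^{-i}(k(x))\to0$, so for large $i$ the terms of (2) are $s'\varphi^{-i}(k(x))$. By Lemma 8, applied at the point $k(x)>0$, the sum diverges, a contradiction. So $H_0$ and $H_{s'}$ are not topologically isomorphic.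

**Step 3: proof of Theorem 3 when $h'(0)=1$.** The purpose is to compare two arbitrary parameters, using smoothness of $k$. Let $\Psi$ be an isomorphism and $s\ne s'$. Then $k$ is a smooth diffeomorphism commuting with $\varphi$. We claim $k'(0)=1$. Otherwise, by Sternberg's theorem, $k$ is smoothly linearizable at $0$. In the linearizing coordinate $\varphi$ commutes with $x\mapsto k'(0)x$, so by Lemma 5 it is linear near $0$, with slope $\varphi'(0)=1$. So $\varphi$ is the identity near $0$, contradicting $\varphi(x)>x$. Hence $k(y_i)=(1+o(1))y_i$, the terms in (2) are $(s'-s+o(1))\,y_i$, and their sum diverges by Lemma 8, a contradiction. So the $H_s$, $0\le s\le\varepsilon_0$, are pairwise non-isomorphic. $\square$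

## 6. Hyperbolic holonomy: modifications away from the boundary and a Laurent coefficient

Now let $\mu=h'(0)>1$. By Sternberg's theorem $h$ is smoothly conjugate to $x\mapsto\mu x$, and the boundary holonomy is only defined up to smooth conjugacy. So we take $\varphi(x)=\mu x$, $T(z,x)=(\lambda z,\mu x)$ and $R_0=W/T$.

### 6.1. What uniformizing the leaves gives, and where it stops

One would first try to prove that every component $R$ with these data is isomorphic to $R_0$. Each interior leaf $L_x$ of $\tilde R$ should have a biholomorphic coordinate $u_x:L_x\to\mathbb C$, normalized to be $0$ on one section and $1$ on another. Comparing $u_{\mu x}\circ\tau$ with $\lambda u_x$ one finds a factor depending on $x$, and a product as in Section 3 removes it. This program succeeds to a large extent: Section 7 carries it out and obtains an equivariant bijection $\tilde R\to W$, leafwise biholomorphic, a diffeomorphism in the interior, and continuous at the boundary. What it does not give is smoothness at $x=0$. The coordinate $u_x$ depends on the whole leaf, including the part that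 stays away from $\partial\tilde R$, and smoothness of $J$ at the boundary does not control how that part enters the $x$-derivatives of $u_x$ as $x\to0$.

So we look for structures that agree with $J_0$ near $\partial W$ but whose leafwise coordinates remember a change made elsewhere. In the coordinate $z$ on a leaf, the mildest trace near $z=\infty$ of such a change is a term $g(x)/z$.

### 6.2. The structures $J_p$

Put
$$\gamma=\frac{\log|\lambda|}{\log\mu},\qquad r(x)=x^\gamma,\qquad g_p(x)=\exp\!\Big(\frac{2\Lambda\log x}{\log\mu}\Big)\,p(\log x),$$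
where $p:\mathbb R\to\mathbb C$ is smooth and $(\log\mu)$-periodic. Since $\mathrm{Re}\,\Lambda=\log|\lambda|$,
$$r(\mu x)=|\lambda|\,r(x),\qquad g_p(\mu x)=\lambda^2g_p(x),\qquad |g_p(x)|=r(x)^2\,|p(\log x)|.$$

Let $\chi:[0,\infty)\to[0,1]$ be smooth with $\chi=0$ on $[0,\frac12]$ and $\chi=1$ on $[1,\infty)$. On $\mathbb C\times(0,\infty)$ put
$$F_p(z,x)=(f_{p,x}(z),x),\qquad f_{p,x}(z)=z+g_p(x)\,\frac{\chi(|z|/r(x))}{z}.$$

**Step 1: $F_p$ is a diffeomorphism for small $p$.** The perturbation of the identity in $f_{p,x}$ is $\frac{g_p}{r}H(z/r)$ with $H(w)=\chi(|w|)/w$. The function $H$ is smooth and has bounded derivatives, so it has a finite Lipschitz constant $M$. The perturbation has Lipschitz constant at most $\frac{|g_p|}{r}\cdot\frac Mr=M|p(\log x)|$. Assume from now on $\sup|p|\le\varepsilon:=1/(2M)$. Then $f_{p,x}$ is the identity plus a smooth $\frac12$-Lipschitz map: it is injective, it is onto by the contraction principle, and its differential is invertible. So $f_{p,x}$ is a diffeomorphism of $\mathbb C$, and $F_p$ is a diffeomorphism of $\mathbb C\times(0,\infty)$.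 Moreover $F_pT=TF_p$, since
$$f_{p,\mu x}(\lambda z)=\lambda z+\lambda^2g_p(x)\frac{\chi(|z|/r(x))}{\lambda z}=\lambda f_{p,x}(z).$$

**Step 2: the pulled back structure extends to the boundary.** Let $J_p=F_p^*J_0$. Where $|z|>r(x)$, $f_{p,x}(z)=z+g_p(x)/z$ is holomorphic in $z$, so $J_p=J_0$ there. This set together with $\mathbb C^*\times\{0\}$ is an open neighborhood of $\partial W$ in $W$. So $J_p$ extends smoothly to $W$ by $J_0$, and it is $T$-invariant. Let $R_p$ be the foliated manifold $R_0$ with the structure $J_p$. It coincides with $R_0$ near the boundary, hence has the same $h$ and $\lambda$.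

**Example 5.** Extended by the identity on $\mathbb C^*\times\{0\}$, the map $F_p$ is continuous and bijective, since $g_p(x)/z\to0$ locally uniformly on $\mathbb C^*$. So it induces a topological isomorphism $R_p\to R_0$, smooth in the interior. Take $\lambda=\mu$ and $\Lambda=\log\mu$. Then $\gamma=1$ and $g_p(x)=x^2p(\log x)$, with second derivative $(2p+3p'+p'')(\log x)$. If $p$ is not constant, this periodic function of $\log x$ is not constant: the solutions of $2p+3p'+p''=\mathrm{const}$ are a constant plus a combination of $e^{-y},e^{-2y}$, and such a function is periodic only if it is constant. So the second derivative has no limit as $x\to0$, and $F_p$ is not smooth at the boundary.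

Example 5 shows that this particular map is not an isomorphism. We must exclude all others. The device is to find a quantity that is smooth at $x=0$ for every isomorphism, and that can be computed from $g_p$ and $g_q$. Consider the annulus $\frac12\le|z|\le2$ for small $x$. It lies where $J_p=J_0$ and reaches the boundary leaf, so an isomorphism is holomorphic in $z$ there and its Laurent coefficients are smooth up to $x=0$.

### 6.3. When $R_p$ and $R_q$ are isomorphic

**Proposition 9.** Let $p,q$ be as above, each vanishing on an interval of length $>\frac12\log\mu$. Then $R_p\cong R_q$ if and only if there are $a\in\mathbb C^*$ and $\kappa>0$ with $g_q(\kappa x)=a^2g_p(x)$ for all $x>0$.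

**Proof of "if".** Let $A(z,x)=(az,\kappa x)$ and $\Psi=F_q^{-1}AF_p$ on $\mathbb C\times(0,\infty)$. It commutes with $T$ and is leafwise holomorphic from $J_p$ to $J_q$. When $|z|>r(x)$ and $|az|>r(\kappa x)$,
$$f_{q,\kappa x}(az)=az+\frac{g_q(\kappa x)}{az}=a\Big(z+\frac{g_p(x)}z\Big)=a\,f_{p,x}(z),$$
i.e. $F_qA=AF_p$ there, so $\Psi=A$ near $\partial W$. Hence $\Psi$ extends by $A$ to a diffeomorphism of $W$ and induces an isomorphism.

**Proof of "only if".**

**Step 1: the shape of an isomorphism in uniformizing coordinates.** By Lemma 7 an isomorphism lifts to $\Psi=(\Psi_1,k)$ with $\Psi T=T\Psi$. Then $k(\mu x)=\mu k(x)$, and $k$ is a smooth diffeomorphism of $[0,\infty)$, so by Lemma 5 $k(x)=\kappa x$ near $0$ with $\kappa>0$, and everywhere by equivariance. On $\mathbb C\times(0,\infty)$ the map $A:=F_q\Psi F_p^{-1}$ is leafwise biholomorphic for $J_0$, so $A(z,x)=(a(x)z+c(x),\kappa x)$ with continuous $a,c$ and $a(x)\ne0$. It commutes with $T$, so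
$$a(\mu x)=a(x),\qquad c(\mu x)=\lambda c(x).$$
Thus $a$ and $1/a$ are bounded, and $c=O(r(x))$ because $|c|/r$ is invariant under $x\mapsto\mu x$.

**Step 2: the equation on the annulus.** The purpose is to relate the smooth map $\Psi_1$ to $a,c,g_p,g_q$. Write $y(z,x)=\Psi_1(z,x)$. It is smooth up to $x=0$, and $y(z,0)\in\mathbb C^*$. So for small $\delta$, on a neighborhood of $\{\frac12\le|z|\le2\}$ and for $0<x<\delta$, $|y|$ is bounded below by a positive constant, $|y|>r(\kappa x)$ and $|z|>r(x)$. There $J_p=J_0$ at $(z,x)$ and $J_q=J_0$ at $(y,\kappa x)$, so $y$ is holomorphic in $z$, and $F_q\Psi=AF_p$ reads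
$$y+\frac{g_q(\kappa x)}{y}=\zeta,\qquad\zeta:=a(x)z+c(x)+\frac{a(x)g_p(x)}{z}.\tag{3}$$

**Step 3: $a$ is constant.** The Laurent coefficients
$$y_j(x)=\frac1{2\pi i}\oint_{|z|=1}y(z,x)\,z^{-j-1}\,dz$$
are smooth on $[0,\delta)$. By (3), $y_1(x)-a(x)$ is minus the coefficient of $z$ in $g_q(\kappa x)/y$, and it tends to $0$ as $x\to0$ because $g_q(\kappa x)\to0$ and $|y|$ is bounded below. So $a(x)$ has a limit as $x\to0$. Since $a(x)=a(\mu^{-n}x)$ for all $n$, $a$ is constant. As $c,g_p\to0$, $\zeta\to az$ uniformly on the annulus.

**Step 4: computing $y_{-1}$.** The purpose is to extend $y$ from the annulus to $z=\infty$, where its expansion can be read off. By (3), $y$ is a root of $Y^2-\zeta Y+g_q(\kappa x)=0$. The other root is $g_q(\kappa x)/y$, which tends to $0$. So on $|z|=1$ and for small $x>0$, $y$ is the root close to $\zeta$: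
$$y=Y:=\frac\zeta2\Big(1+\sqrt{1-4g_q(\kappa x)/\zeta^2}\Big)\quad\text{(principal branch)}.$$
For small $x$ we have $|c|+2|a||g_p|\le\frac14|a|$, hence $|\zeta|\ge\frac12|a||z|$ on $\frac12<|z|<\infty$; and $|4g_q(\kappa x)/\zeta^2|\le64|g_q(\kappa x)|/|a|^2<\frac12$. So $Y$ is holomorphic on $\frac12<|z|<\infty$. At $z=\infty$,
$$Y=\zeta-\frac{g_q(\kappa x)}\zeta+O(z^{-3})=az+c+\Big(a\,g_p(x)-\frac{g_q(\kappa x)}a\Big)\frac1z+O(z^{-2}).$$
The coefficient of $z^{-1}$ of $Y$ may be computed on $|z|=1$, where $Y=y$. Hence
$$G(x):=a\,g_p(x)-\frac{g_q(\kappa x)}a=y_{-1}(x)\quad\text{for small }x>0,$$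
and $G$ extends smoothly to $x=0$. Moreover $G(\mu x)=\lambda^2G(x)$ for all $x>0$, because $a$ is constant.

**Step 5: $G\equiv0$.** The purpose is to play smoothness against self-similarity. On the circle $\mathbb R/(\log\mu)\mathbb Z$ the zero sets of $p$ and of $q(\cdot+\log\kappa)$ each contain an interval longer than half the circle, so they meet. Thus $G(x_0)=0$ for some $x_0>0$, and $G(\mu^{-n}x_0)=0$ for all $n$. The zeros accumulate at $0$. By Rolle's theorem applied repeatedly to the real and imaginary parts, zeros of every derivative accumulate at $0$, so all derivatives of $G$ vanish at $0$, and $G(x)=O(x^N)$ for every $N$. But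
$$|G(\mu^{-n}x)|=|\lambda|^{-2n}|G(x)|=(\mu^{-n})^{2\gamma}|G(x)|,$$
so taking $N>2\gamma$ and $n\to\infty$ gives $G(x)=0$. Hence $g_q(\kappa x)=a^2g_p(x)$ for all $x>0$. $\square$

### 6.4. Proof of Theorem 3 when $h'(0)>1$

For $0<w<\frac13\log\mu$ let $p_w$ be smooth and $(\log\mu)$-periodic with $|p_w|\le\varepsilon$, whose support within one period is an interval of length exactly $w$. Then $p_w$ vanishes on an interval of length $\log\mu-w>\frac12\log\mu$, and Proposition 9 applies to any two of these functions, and also to $p_w$ and $0$. The condition $g_q(\kappa x)=a^2g_p(x)$ reads, with $y=\log x$,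
$$q(y+\log\kappa)=a^2\exp\!\Big(-\frac{2\Lambda\log\kappa}{\log\mu}\Big)\,p(y),$$
that is, $q(y+\log\kappa)=\mathrm{const}\cdot p(y)$ with a nonzero constant. This preserves the length of the support within a period. So the $R_{p_w}$ are pairwise non-isomorphic, and none is isomorphic to $R_0$. All have boundary holonomy $h$ and multiplier $\lambda$, so any two satisfy (i) and (ii) by Lemma 2. Together with Section 5 this proves Theorem 3. $\square$

These examples coincide with $R_0$ near the boundary, so no condition imposed only near the boundary can restore the statement when $h'(0)>1$.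

## 7. Topological uniqueness when $h_R'(0)>1$

Theorem 4(a) follows from a normal form.

**Proposition 10.** Let $R$ be a Reeb component with leafwise complex structure $J$, $\mu=h_R'(0)>1$ and $\lambda=\lambda(R)$. Put $T(z,x)=(\lambda z,\mu x)$. Then $R$ is topologically isomorphic to $W/T$, by a homeomorphism that is a diffeomorphism between the interiors.

Indeed, if $R_1,R_2$ satisfy (i) and (ii), then $\lambda(R_1)=\lambda(R_2)$ by Lemma 2 and $h_{R_1}'(0)=h_{R_2}'(0)$ by (ii). So Theorem 4(a) follows by composing the two maps given by Proposition 10.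

### 7.1. Facts on the Beltrami equation

A smooth complex structure on $\mathbb C$ (or an open subset), compatible with the standard orientation, has a Beltrami coefficient: the smooth function $m$ with $|m|<1$ such that the holomorphic functions are the solutions of $f_{\bar z}=m f_z$. For instance, the structure for which $z+k\bar z$, $|k|<1$, is a holomorphic coordinate has $m=k$. We use the following facts from Ahlfors–Bers (Ann. of Math. 72 (1960)) and Ahlfors, *Lectures on Quasiconformal Mappings*, Ch. V.

* (Q1) For $M\in L^\infty(\mathbb C)$ with $\|M\|_\infty<1$ there is exactly one quasiconformal homeomorphism $f^M$ of $\mathbb C$ with Beltrami coefficient $M$, i.e. $f_{\bar z}=Mf_z$, fixing $0$ and $1$. Two quasiconformal homeomorphisms of $\mathbb C$ with the same coefficient differ by composition on the left with an affine map $z\mapsto Az+B$. If $f,F$ have coefficients $M,M^1$, then $f\circ F^{-1}$ has a coefficient of modulus $\big|\frac{M-M^1}{1-\overline{M^1}M}\big|\circ F^{-1}$. For example, for constant $M=k$ we have $f^M(z)=(z+k\bar z)/(1+k)$.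
* (Q2) For compact $K$ the map $M\mapsto f^M|_K\in C^0(K)$ is holomorphic on the open unit ball of $L^\infty(\mathbb C)$, hence $C^\infty$ and locally Lipschitz.
* (Q3) Let $\mathcal S$ be the Beurling transform on $L^p$ and $P$ the Cauchy transform normalized by $P\omega(0)=0$. For $k'<1$ there is $p>2$ with $k'\|\mathcal S\|_p<1$. If $M^1$ has bounded support and $\|M^1\|_\infty\le k'$, the solution $F^1$ with coefficient $M^1$, $F^1(0)=0$ and $F^1_z-1\in L^p$ is a homeomorphism of $\mathbb C$ given by $F^1=z+P(M^1(1+\mathsf k))$. Here $\|\mathsf k\|_p\le\|\mathcal S\|_p\|M^1\|_p/(1-k'\|\mathcal S\|_p)$ and $|P\omega(z)|\le K_p\|\omega\|_p|z|^{1-2/p}$.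
* (Q4) For fixed $K_0\ge1$, the $K_0$-quasiconformal homeomorphisms of $\mathbb C$ fixing $0$ and $1$ are uniformly bounded on each compact set.

We also use uniformization of simply connected Riemann surfaces and interior elliptic estimates.

### 7.2. The leaf label and smooth charts

Let $\gamma=\log|\lambda|/\log\mu$ and $r(x)=x^\gamma$ as in Section 6.

**Step 1: a label with linear holonomy.** The purpose is to have a function $x$ on $\tilde R$ that matches the coordinate $x$ on $W$. Let $x_0,\varphi_0$ be as in Lemma 1. By Sternberg's theorem there is a smooth germ $k_0$ conjugating $\varphi_0$ to multiplication by $\mu$. Put $x=k_0\circ x_0$ on $\partial\tilde R\cup\{c<c_2\}$ for suitable $c_2$, so that $x\circ\tau=\mu x$ on $\{c<c_2-1\}$. Extend by $x(v)=\mu^nx(\tau^{-n}v)$, $n$ large. Then $x:\tilde R\to[0,\infty)$ is a smooth submersion whose level sets are exactly the leaves $L_x$, with $L_0=\partial\tilde R$ and $x\circ\tau=\mu x$. Let $u_0:L_0\to\mathbb C^*$ be biholomorphic with $u_0\tau=\lambda u_0$.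

**Step 2: an equivariant chart near the boundary.** The purpose is to compare $\tilde R$ and $W$ where the compact quotient gives uniform control. The flow of an inward vector field gives a collar of $\partial R$ whose arcs, if short, are transverse to the foliation. It lifts to an equivariant $\tilde e:L_0\times[0,\epsilon)\to\tilde N\subset\tilde R$. On $\tilde N$ put
$$S(\tilde e(v,s))=(u_0(v),\,x(\tilde e(v,s))).$$
As $x$ has positive derivative along the arcs, $S$ is an open embedding $\tilde N\to W$ with $S\tau=TS$, $x\circ S=x$ and $S|_{L_0}=u_0$. It preserves leaf orientations, because it does so along $L_0$. Its image contains $\{1\le|z|\le|\lambda|,\ x\le\delta\}$ for some $\delta>0$. Let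
$$E_C=\{(z,x)\in W:|z|>Cr(x)\},\qquad\bar E_C=\{(z,x)\in W:|z|\ge Cr(x)\};$$
both are $T$-invariant. Fix $C_0\ge|\lambda|\delta^{-\gamma}$. Then $\bar E_{C_0}\subset S(\tilde N)$: if $|z|\ge C_0r(x)$ and $1\le|\lambda^nz|\le|\lambda|$, then $(\mu^nx)^\gamma=|\lambda|^nr(x)\le|\lambda^nz|/C_0\le|\lambda|/C_0\le\delta^\gamma$, so $T^n(z,x)\in S(\tilde N)$, and $S(\tilde N)$ is $T$-invariant.

For $C\ge C_0$, $\bar E_C/T$ is the image of the compact set $\bar E_C\cap\{1\le|z|\le|\lambda|\}$, hence compact, so $S^{-1}(\bar E_C)$ is closed in $\tilde R$. The set $\Delta_C=\tilde R\setminus S^{-1}(E_C)$ is closed and misses $L_0$, so $\Delta_C/\tau$ is a compact subset of $\mathrm{int}\,R$, and $\Delta_C$ is covered by $\tau$-translates of a compact $K\subset\mathrm{int}\,\tilde R$. As $\tau$ multiplies $x$ by $\mu$, only finitely many translates meet $x^{-1}[x_1,x_2]$ when $0<x_1<x_2$. Hence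
$$\Delta_C\cap x^{-1}[x_1,x_2]\ \text{ is compact for }C\ge C_0.\tag{4}$$

**Step 3: a planar chart over a fundamental interval.** The purpose is to extend $S$ over whole leaves. Claim: there are an open interval $I\supset[1,\mu]$ with compact closure in $(0,\infty)$, a constant $C_1\ge C_0$, a smooth section $v_0:(0,\infty)\to\tilde R$ of $x$ with $v_0(\mu x)=\tau v_0(x)$, and a diffeomorphism $G:x^{-1}(I)\to\mathbb C\times I$, preserving $x$ and leaf orientations, with $G=S$ on $S^{-1}(E_{C_1})\cap x^{-1}(I)$ and $G(v_0(x))=(0,x)$. Moreover $G$ is the restriction of such a diffeomorphism over a neighborhood of $\bar I$.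

We begin with the single leaf $L_1$. Choose on $L_1$ a conformal structure compatible with the orientation and equal to the pullback by $S$ of the standard one on $S^{-1}(E_{2C_0})\cap L_1$. The map $S$ identifies $S^{-1}(E_{C_0})\cap L_1$ with $\{|z|>C_0\}$, and the complement $\Delta_{C_0}\cap L_1$ is compact by (4). So $L_1\cup\{\infty\}$, with chart $1/z$ at $\infty$, is a compact Riemann surface. It is simply connected, being the union of the plane $L_1$ (a graph over $\mathrm{int}\,D^2$) and a disc, with connected intersection. By uniformization, and after composing with an affine map, there is a biholomorphism $q:L_1\cup\{\infty\}\to\hat{\mathbb C}$ with $q=z+b_0+O(1/z)$ at $\infty$, where $z$ is the coordinate given by $S$. Let $\beta$ be smooth, with $\beta=0$ on $[0,1]$ and $\beta=1$ on $[2,\infty)$. For large $\rho$ put $\hat q=z+(1-\beta(|z|/\rho))(q-z)$ on $\{|z|\ge\rho\}$ and $\hat q=q$ elsewhere. On $\{|z|\ge\rho\}$ the function $q-z$ is bounded with derivative $O(\rho^{-2})$, and the cutoff has derivative $O(1/\rho)$, so the differential of $\hat q$ is $\mathrm{id}+O(1/\rho)$.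 For $\rho$ large, $\hat q:L_1\to\mathbb C$ is therefore an orientation-preserving local diffeomorphism, equal to $z$ for $|z|\ge2\rho$. It is proper, hence a covering of $\mathbb C$, hence a diffeomorphism.

Next we transport this to the other leaves. On $\mathbb C\times(0,\infty)$ let $V^0=\partial_x+\frac\gamma x\big(\mathrm{Re}\,z\,\partial_{\mathrm{Re}\,z}+\mathrm{Im}\,z\,\partial_{\mathrm{Im}\,z}\big)$. It preserves $|z|/r(x)$, and its flow from level $1$ to level $x$ is $z\mapsto x^\gamma z$. By a partition of unity depending on $|z|/r(x)$, choose a vector field $V$ on $\mathrm{int}\,\tilde R$ with $dx(V)=1$ and $V=S^*V^0$ on $S^{-1}(\bar E_{2C_0})\cap\mathrm{int}\,\tilde R$. An integral curve of $V$ that meets $S^{-1}(\bar E_{2C_0})$ stays there, with constant $|z|/r$, for all levels. Any other integral curve stays in $\Delta_{2C_0}$, which is compact over compact $x$-intervals by (4). So all integral curves exist for all levels $x\in(0,\infty)$. Let $\Theta_x:L_1\to L_x$ be the flow from level $1$. Then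
$$G'(\Theta_x(v))=(x^\gamma\hat q(v),\,x)$$
is a diffeomorphism $\mathrm{int}\,\tilde R\to\mathbb C\times(0,\infty)$ preserving $x$ and leaf orientations. On $S^{-1}(E_{C'})$ with $C'=\max(2C_0,2\rho)$ we have $G'=S$: a point there with $S$-coordinates $(z,x)$ is $\Theta_x(v)$ with $S(v)=(x^{-\gamma}z,1)$ and $|x^{-\gamma}z|>2\rho$, so $\hat q(v)=x^{-\gamma}z$. (We do not claim that $G'$ is equivariant on $\Delta_{C'}$.)

Finally we choose the section and shift it to $0$. Near $x=1$ put $v_0(x)=G'^{-1}(0,x)$, and near $x=\mu$ put $v_0(x)=\tau v_0(x/\mu)$. In the chart $G'$ these are smooth $\mathbb C$-valued functions near the ends of $[1,\mu]$. Extend them by a cutoff to a smooth function over a neighborhood of $[1,\mu]$, and extend $v_0$ equivariantly to $(0,\infty)$. Let $I\supset[1,\mu]$ be an open interval with compact closure in $(0,\infty)$, and write $G'(v_0(x))=(\nu(x),x)$; $\nu$ is bounded on a neighborhood of $\bar I$. For $\rho'$ large, the map $(z,x)\mapsto(z-\nu(x)(1-\beta(|z|/\rho')),x)$ is, in $z$, the identity minus a $\frac12$-Lipschitz map. So it is an orientation-preserving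 diffeomorphism on each level; it maps $\nu(x)$ to $0$ (as soon as $\rho'\ge|\nu|$) and is the identity for $|z|\ge2\rho'$. Composing $G'$ with it gives $G$, with $C_1$ large enough. This proves the claim.

**Step 4: translating the chart.** The purpose is to cover all leaves compatibly with $\tau$. For $n\in\mathbb Z$ put $I_n=\mu^nI$ and
$$S_n=T^nG\tau^{-n}:x^{-1}(I_n)\to\mathbb C\times I_n.$$
Then $S_{n+1}\tau=TS_n$; $S_n=S$ on $S^{-1}(E_{C_1})\cap x^{-1}(I_n)$, since $S\tau=TS$; and $S_n(v_0(x))=T^nG(v_0(\mu^{-n}x))=(0,x)$. The intervals $I_n$ cover $(0,\infty)$.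

### 7.3. Beltrami coefficients and uniformizing maps

**Step 5: uniform bounds.** The purpose is to see how fast the structure becomes standard as $x\to0$. Let $m^{(n)}$ be the Beltrami coefficient of $(S_n)_*J$ on $\mathbb C\times I_n$, leaf by leaf. It is smooth and $|m^{(n)}|<1$, as $S_n$ preserves leaf orientations. If $f$ is holomorphic for $(S_{n+1})_*J$, then $f\circ T$ is holomorphic for $(S_n)_*J$, and $(f\circ T)_{\bar z}=\bar\lambda f_{\bar z}\circ T$, $(f\circ T)_z=\lambda f_z\circ T$. Hence
$$m^{(n+1)}(\lambda z,\mu x)=(\lambda/\bar\lambda)\,m^{(n)}(z,x).$$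
On $E_{C_1}$ all $m^{(n)}$ coincide with the coefficient $m$ of $S_*J$. The latter is smooth on $S(\tilde N)\supset\bar E_{C_1}$, including $x=0$; it satisfies $m(z,0)=0$, since $u_0$ is biholomorphic, and $m\circ T=(\lambda/\bar\lambda)m$. Put $m_j^{(n)}=(x\partial_x)^jm^{(n)}$. We claim that, with constants independent of $n$ and for $x\in I_n$,
$$|m_j^{(n)}(z,x)|\le C_j\min\big(1,\ x|z|^{-1/\gamma}\big),\qquad|m^{(n)}|\le k_0<1.\tag{5}$$

On $\bar E_{C_1}$ the functions $m_j=(x\partial_x)^jm$ are smooth, vanish at $x=0$, and satisfy $|m_j\circ T|=|m_j|$, because $x\partial_x$ is invariant under dilations of $x$. On the compact set $\bar E_{C_1}\cap\{1\le|z|\le|\lambda|\}$ we have $|m_j|\le C_jx$, $|m_j|$ is bounded, and $|m|\le k_0<1$. For $(z,x)\in\bar E_{C_1}$ choose $l$ with $1\le|\lambda^lz|\le|\lambda|$. Then $|m_j(z,x)|=|m_j(T^l(z,x))|\le C_j\mu^lx$ with $\mu^l=|\lambda|^{l/\gamma}\le(|\lambda|/|z|)^{1/\gamma}$, and boundedness and $|m|\le k_0$ carry over. On $\{|z|\le C_1r(x),\ x\in I_n\}$, $|m^{(n)}_j|$ is bounded and $|m^{(n)}|\le k_0<1$ (after enlarging $k_0$), uniformly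 in $n$, by equivariance and compactness of $\{|z|\le C_1r(x),\ x\in\bar I\}$; moreover $x|z|^{-1/\gamma}\ge C_1^{-1/\gamma}$ there. Enlarging the constants gives (5).

Since $\partial_s^j\big(m^{(n)}(z,e^s)\big)=m_j^{(n)}(z,e^s)$, by (5) all $s$-derivatives are bounded uniformly in $z$. So $s\mapsto m^{(n)}(\cdot,e^s)\in L^\infty(\mathbb C)$ is $C^\infty$. Put
$$f_x^{(n)}=f^M\quad\text{with }M=m^{(n)}(\cdot,x),\qquad x\in I_n.$$

**Step 6: $f_x^{(n)}(z)$ is smooth in $(z,x)\in\mathbb C\times I_n$.** The purpose is interior smoothness of the leafwise coordinates. Write $m=m^{(n)}$, $f_x=f_x^{(n)}$ and $\mathcal L_x=\partial_{\bar z}-m(\cdot,x)\partial_z$, an elliptic operator with coefficients smooth in $(z,x)$. By (Q2) and Step 5, $x\mapsto f_x\in C^0_{loc}(\mathbb C)$ is $C^\infty$; let $f_x^j=\partial_x^jf_x\in C^0_{loc}$. Differentiating $\mathcal L_xf_x=0$ in the sense of distributions,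
$$\mathcal L_xf_x^j=\sum_{i<j}\binom ji(\partial_x^{j-i}m)\,\partial_zf_x^i.$$
The interior elliptic estimate is
$$\|u\|_{H^{l+1}(B)}\le\mathrm{const}\,\big(\|\mathcal L_xu\|_{H^l(B')}+\|u\|_{L^2(B')}\big)$$
for concentric discs $B\Subset B'$, valid for $u\in L^2(B')$ with $\mathcal L_xu\in H^l(B')$, with constants locally uniform in $x$. By induction on $j$ it shows that $f_x^j$ is bounded in $H^l_{loc}$ for every $l$, locally uniformly in $x$. Hence, by Sobolev embedding, all distributional derivatives of $(z,x)\mapsto f_x(z)$ are locally bounded functions, so this function is $C^\infty$. For fixed $x$, in local isothermal coordinates $f_x$ is injective and holomorphic, so its differential is invertible. Thus $(z,x)\mapsto(f_x(z),x)$ is a diffeomorphism of $\mathbb C\times I_n$.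

**Step 7: uniformizing maps.** The purpose is a leafwise coordinate that does not depend on the chart. Fix $x_1>0$ with $(1,x)\in E_{C_1}$ for $0<x<x_1$, and put $v_1(x)=S^{-1}(1,x)$. For $0<x<x_1$, $x\in I_n$, let $u_x:L_x\to\mathbb C$ be $f_x^{(n)}$ applied to the first coordinate of $S_n$. It is biholomorphic, with $u_x(v_0(x))=0$ and $u_x(v_1(x))=1$. These properties determine $u_x$, since an affine map fixing $0$ and $1$ is the identity. So $u_x$ does not depend on $n$. By Step 6, $v\mapsto(u_{x(v)}(v),x(v))$ is a diffeomorphism from $\{0<x<x_1\}\subset\tilde R$ to $\mathbb C\times(0,x_1)$.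

### 7.4. An estimate for $f^M$ and the multiplier function

**Lemma 11.** Given $k'<1$, $C$, and a compact $K\subset\mathbb C$, there are $\theta,x_*,C'>0$, with $\theta$ depending only on $k'$ and $\gamma$, such that for $0<x\le x_*$ and $|M(z)|\le\min(k',Cx|z|^{-1/\gamma})$ we have $|f^M(z)-z|\le C'x^\theta$ for $z\in K$.

**Proof.** We split $M$ into a part of bounded support, which is small in $L^p$, and a part that is small in $L^\infty$. Let $M^1=M\cdot1_{|z|<1}$ and choose $p$ as in (Q3). For $|z|<x^{\gamma/2}$ use $|M|\le1$, and for $x^{\gamma/2}\le|z|<1$ use $|M|\le Cx\cdot x^{-1/2}$. This gives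
$$\|M^1\|_p^p\le\pi x^\gamma+\pi C^px^{p/2},\qquad\|M^1\|_p=O(x^\theta),\quad\theta=\min(\gamma/p,\tfrac12).$$
For $F^1$ as in (Q3), $\|M^1(1+\mathsf k)\|_p\le\|M^1\|_p+\|\mathsf k\|_p=O(x^\theta)$, hence $|F^1(z)-z|\le C''x^\theta|z|^{1-2/p}$.

By (Q1) the map $f^M\circ(F^1)^{-1}$ has a Beltrami coefficient $M^2$ which is $0$ on $F^1(|z|<1)$ and has modulus $|M|\circ(F^1)^{-1}\le Cx$ elsewhere. So $\|M^2\|_\infty\le Cx$. Both $f^M$ and $f^{M^2}\circ F^1$ have coefficient $M$ and fix $0$ and $\infty$, so $f^M=A\,f^{M^2}\circ F^1$ for a constant $A$.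

Take $x_*\le1$ with $Cx_*\le\frac14$. If $M^2\ne0$, the function $t\mapsto f^{tM^2/\|M^2\|_\infty}(z)-z$ is holomorphic in $|t|<1$ by (Q2) and vanishes at $t=0$. It is bounded for $|t|\le\frac12$, uniformly for $z$ in a compact set, by (Q4) with $K_0=3$. By the Schwarz lemma on $|t|<\frac12$, at $t=\|M^2\|_\infty\le\frac14$, $|f^{M^2}(z)-z|=O(\|M^2\|_\infty)=O(x)$ on compact sets. If $M^2=0$ this is trivial. The set $F^1(K\cup\{1\})$ stays in a fixed compact set. Evaluating $f^M=Af^{M^2}\circ F^1$ at $z=1$ gives $1=A(1+O(x^\theta))$, so $A=1+O(x^\theta)$ after shrinking $x_*$. Then $f^M(z)=A(F^1(z)+O(x))=z+O(x^\theta)$ on $K$. $\square$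

**Step 8: the multiplier function.** The purpose is to measure how far $u_x$ is from being equivariant. For $0<x<x_1/\mu$, $u_{\mu x}\circ\tau$ and $u_x$ are biholomorphic maps $L_x\to\mathbb C$ sending $v_0(x)$ to $0$, because $\tau v_0(x)=v_0(\mu x)$. So
$$u_{\mu x}(\tau v)=\alpha(x)\,u_x(v)\quad(v\in L_x),\qquad\alpha(x)=u_{\mu x}(\tau v_1(x)).$$
Here $\tau v_1(x)=S^{-1}(T(1,x))=S^{-1}(\lambda,\mu x)$, and $S_n=S$ at this point, so $\alpha(x)=f^{(n)}_{\mu x}(\lambda)$ whenever $\mu x\in I_n$. Thus $\alpha$ is smooth and nonvanishing.

**Step 9: $\alpha$ is close to $\lambda$ with all derivatives.** Claim: there is $\theta>0$ with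
$$(x\partial_x)^j(\alpha-\lambda)=O(x^\theta)\quad\text{as }x\to0,\text{ for every }j\ge0.\tag{6}$$
The purpose is to have the product in Step 10 converge to a smooth function; the trick is to obtain derivatives from a holomorphic parameter. Put $k'=(1+k_0)/2$ and $y=\mu x$, and choose $n$ with $y\in[\mu^n,\mu^{n+1}]\subset I_n$. For complex $\sigma$ put
$$M_\sigma=\sum_{i\le j}\frac{\sigma^i}{i!}\,m_i^{(n)}(\cdot,y).$$
By (5) there are $\sigma_0>0$ and $C$, independent of $x$ and $n$, with $|M_\sigma|\le\min(k',Cy|z|^{-1/\gamma})$ for $|\sigma|\le\sigma_0$. By Lemma 11 with $K=\{\lambda\}$, the function $\sigma\mapsto f^{M_\sigma}(\lambda)-\lambda$, which is holomorphic by (Q2), is $O(y^\theta)$ on $|\sigma|<\sigma_0$. By Cauchy's estimates so are its derivatives of order $\le j$ at $0$. For real $\sigma\to0$, Taylor's formula and (5) give $m^{(n)}(\cdot,ye^\sigma)-M_\sigma=O(\sigma^{j+1})$ in $L^\infty$, and $M\mapsto f^M(\lambda)$ is smooth and locally Lipschitz. So these derivatives equal the derivatives of order $\le j$ at $\sigma=0$ of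
$$\sigma\mapsto f^{(n)}_{ye^\sigma}(\lambda)-\lambda=\alpha(xe^\sigma)-\lambda,$$
which are $(x\partial_x)^i(\alpha-\lambda)(x)$, $i\le j$. As $y=\mu x$, this proves (6).

**Step 10: the correcting product.** The purpose is to solve $a(\mu x)=a(x)\alpha(x)/\lambda$, as in Section 3. For $0<x<x_1$ put
$$a(x)=\prod_{i\ge1}\frac{\alpha(\mu^{-i}x)}\lambda.$$
By (6) the factors are $1+O(\mu^{-i\theta}x^\theta)$, so the product converges locally uniformly. On compact subsets of $(0,x_1)$ the logarithms of the factors with large $i$ are defined, and their $(x\partial_x)^j$-derivatives are $O(\mu^{-i\theta})$, since $x\partial_x$ commutes with dilations. So the series of all these derivatives converge uniformly. Thus $a$ is smooth and nonvanishing, $a(x)\to1$ as $x\to0$, and $a(\mu x)=a(x)\alpha(x)/\lambda$ for $0<x<x_1/\mu$.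

### 7.5. The equivariant homeomorphism $\tilde R\to W$

**Step 11: definition and properties of $U$.** The purpose is to assemble the map. On $\{x<x_1\}\subset\tilde R$ define
$$U(v)=\Big(\frac{u_x(v)}{a(x)},\,x\Big)\ \text{ for }x=x(v)>0,\qquad U(v)=(u_0(v),0)\ \text{ on }L_0.$$

* $U\tau=TU$ on $\{x<x_1/\mu\}$, since $\dfrac{u_{\mu x}(\tau v)}{a(\mu x)}=\dfrac{\alpha(x)u_x(v)}{a(x)\alpha(x)/\lambda}=\lambda\dfrac{u_x(v)}{a(x)}$ and $u_0\tau=\lambda u_0$.
* $U$ is a bijection onto $\{x<x_1\}\subset W$, biholomorphic on each leaf from $J$ to $J_0$.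
* $U$ is a diffeomorphism from $\{0<x<x_1\}$ to $\mathbb C\times(0,x_1)$, by Step 7 and smoothness of $a$.
* $U$ is continuous at every $v_*\in L_0$. Near $v_*$ we are in the open set $S^{-1}(E_{C_1})$, where $S_n=S$. Writing $S(v)=(z,x)$, for $x>0$ we have $U(v)=(f_x^{(n)}(z)/a(x),x)$. As $v\to v_*$, $z\to u_0(v_*)$, $f^{(n)}_x\to\mathrm{id}$ locally uniformly by (5) and Lemma 11 (with $k'=k_0$ and $C=C_0$ the constant of (5) for $j=0$; the bounds do not depend on $n$), and $a\to1$. On $L_0$, $U=u_0$.

**Step 12: descending to the quotient.** Extend $U$ to $\tilde R$ by $U(v)=T^lU(\tau^{-l}v)$, $l$ large. This is well defined by equivariance. The map $U:\tilde R\to W$ is an equivariant continuous bijection, leafwise biholomorphic, and a diffeomorphism between the interiors. It induces a continuous bijection $R\to W/T$ of compact Hausdorff spaces, i.e. a homeomorphism. So it is a topological isomorphism that is smooth, with smooth inverse, between the interiors. This proves Proposition 10 and Theorem 4(a); part (b) was proved in Section 5. $\square$
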